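# A model of ZF with a Vitali set and no Bernstein set

## 1. Perfect sets, Turing degrees, Vitali sets, Bernstein sets

We work in Cantor space $2^\omega$ and call its elements reals. For a real $x$ and $n<\omega$, $x{\restriction}n$ is its initial segment of length $n$. A tree is a set of finite sequences closed under restriction; for a tree $T\subset 2^{<\omega}$, $[T]=\{x:\forall n\;x{\restriction}n\in T\}$. We often work without the axiom of choice, so recall that countable means: there is an injection into $\omega$. A union of two countable sets is countable in ZF. For a countable family of countable sets one needs enumerations of all members at once, and ZF may not provide them.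

**Definition (perfect).** A set of reals is perfect if it is closed and has no isolated points. A tree $T\subset2^{<\omega}$ is perfect if it is nonempty and every node has two incompatible extensions in $T$. The nonempty perfect sets are exactly the sets $[T]$ with $T$ a perfect tree.

For example, $\{\sigma\in 2^{<\omega}:\sigma(2i)=0\text{ whenever }2i<|\sigma|\}$ is a perfect tree. The tree of all $\sigma$ with at most one entry $1$ is not perfect, and its set of branches is countable. If $T$ is perfect, send $z\in2^\omega$ to the branch of $T$ that turns left or right at its $n$-th splitting node according to $z(n)$. This is an explicit bijection of $2^\omega$ with $[T]$. So in ZF every nonempty perfect set is in bijection with $2^\omega$, and it is uncountable by Cantor's theorem.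

**Definition (Turing degree).** Let $\Phi_0,\Phi_1,\dots$ be the Turing functionals. Write $x\equiv_Ty$ if $\Phi_e^x=y$ and $\Phi_i^y=x$ for some $e,i$. The degree of $x$ is its $\equiv_T$-class.

For example, $x$ is equivalent to $\bar x$, where $\bar x(n)=1-x(n)$, and to every real that differs from $x$ in finitely many places. The pairs $(e,i)$ such that $\Phi_e^x$ is a real $x'$ with $\Phi_i^{x'}=x$ enumerate the degree of $x$. So a degree is countable, with an enumeration that is definable from any of its elements.

**Definition (Vitali).** A set $V\subset2^\omega$ is Vitali if for every Turing degree $\mathbf x$ there is a unique real $x\in\mathbf x\cap V$.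

A Vitali set contains exactly one computable real. So $\{x:x(0)=0\}$ is not Vitali, since it contains the computable reals $000\dots$ and $0100\dots$. If $2^\omega$ can be well-ordered, the set of least elements of the degrees is Vitali.

**Definition (Bernstein).** A set $B\subset 2^\omega$ is Bernstein if neither $B$ nor $2^\omega\setminus B$ contains a nonempty perfect subset (equivalently, neither contains $[T]$ for a perfect tree $T$).

The set $\{x:x(0)=0\}$ is not Bernstein, since it is itself perfect. If $2^\omega$ can be well-ordered, there is a Bernstein set. Let $\mathfrak c$ be the initial ordinal in bijection with $2^\omega$ and enumerate the perfect trees (there are at most $\mathfrak c$, since they are subsets of a countable set) as $(T_\xi)_{\xi<\mathfrak c}$, with repetitions allowed. By recursion let $a_\xi\ne b_\xi$ be the first two elements of $[T_\xi]$ outside $\{a_\eta,b_\eta:\eta<\xi\}$. They exist because $[T_\xi]$ has size $\mathfrak c$ and fewer than $\mathfrak c$ reals are excluded. Put $B=\{a_\xi:\xi<\mathfrak c\}$. Then $a_\xi\in[T_\xi]\cap B$. Also $b_\xi\in[T_\xi]\setminus B$: $b_\xi\neq a_\eta$ for $\eta<\xi$ by the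 choice of $b_\xi$, for $\eta=\xi$ by $a_\xi\neq b_\xi$, and for $\eta>\xi$ by the choice of $a_\eta$.

**Definition (PSP).** PSP is the statement: every $B\subset2^\omega$ is countable or has a nonempty perfect subset.

For instance, the reals with finitely many $1$s satisfy the first alternative and the set of reals vanishing at all even places satisfies the second. In ZF, PSP implies that there is no Bernstein set. Indeed, if $B$ were Bernstein, then $B$ and $2^\omega\setminus B$ would both be countable by PSP, so $2^\omega$ would be countable.

## 2. Separating the two kinds of set in ZF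

It is known that some model of ZF has a Bernstein set but no Vitali set. The problem, whose source is Andre Nies, "Logic Blog 2012", arXiv:1302.3686 (2013), asks for the other direction: is there a model of ZF in which there is a Vitali set but no Bernstein set? The answer is yes.

**Theorem 1.** If there is a countable transitive model (ctm) of ZF, then there is one of ZF + PSP + "there is a Vitali set". (As usual with forcing, Con(ZF) implies Con(ZF + PSP + there is a Vitali set).) In particular this model has a Vitali set and no Bernstein set.

**Theorem 2.** ZF + DC + PSP + "there is a Vitali set" is equiconsistent with ZFC + "there is an inaccessible cardinal".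

Here DC is dependent choice: if $R$ is a relation on a nonempty set $A$ with $\forall a\,\exists b\;aRb$, there is a sequence $(a_n)$ with $a_nRa_{n+1}$ for all $n$.

The first case to try is a model in which $2^\omega$ is well-ordered. By Section 1 it has both kinds of set, so it is useless. We need a function that picks one point from each degree in a model where the reals cannot be well-ordered, and PSP is a convenient way to exclude Bernstein sets. The second case is a model obtained by collapsing cardinals symmetrically. We shall check (Proposition 12) that such a model satisfies PSP, but has no Vitali set. So a Vitali set must be added to it, without destroying PSP.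

## 3. Textbook facts on forcing and absoluteness

Posets are ordered so that smaller conditions are stronger; preorders are allowed. The following facts are used.

* (F1) If $W$ is a ctm of ZF, $P\in W$ is a poset and $p\in P$, there is a $P$-generic filter $g\ni p$ over $W$. The extension $W[g]$ is a ctm of ZF, and of ZFC if $W$ is. Forcing is definable in $W$, and what holds in $W[g]$ is forced by an element of $g$. None of this needs choice in $W$.
* (F2) $g\times h$ is $P\times Q$-generic over $W$ iff $g$ is $P$-generic over $W$ and $h$ is $Q$-generic over $W[g]$.
* (F3) Over a model of ZFC, a poset of infinite size $\theta$ preserves all cardinals $\ge\theta^+$ and the regularity of all regular cardinals $\geq\theta^+$; a finite poset adds nothing. A $\sigma$-closed poset adds no reals.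
* (F4) $P$ is separative if $p\not\le q$ implies that some $r\le p$ is incompatible with $q$. Then $p\Vdash q\in\dot g$ iff $p\le q$. A separative $P$ is dense in a complete Boolean algebra $RO(P)$ (without $0$), with the same order. Every poset has a separative quotient, which gives the same extensions; so does passing to a dense subset.
* (F5) $\Pi^1_1$ statements about reals are absolute between transitive models of ZF or of ZFC$^-$, because in such models every well-founded tree on $\omega$ has a rank function. Arithmetical statements are absolute a fortiori.
* (F6) GCH holds in $L$, so an uncountable limit cardinal of $L$ is a strong limit in $L$.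
* (F7) Every element of $L(\mathcal R)$, for a set of reals $\mathcal R$, is definable in $L(\mathcal R)$ from ordinals, $\mathcal R$ and finitely many elements of $\mathcal R$.
* (F8) (König) An infinite tree of finite sequences from a fixed finite set has an infinite branch. For such trees this is a theorem of ZF.

## 4. Countable partial selectors produce a Bernstein set

The first thing to try is to add a Vitali set by countable approximations. Let $N$ be a ctm of ZF + DC. Let $\mathbb P_0\in N$ be the set of functions $f$ with countable domain in $2^\omega$ closed under $\equiv_T$, such that $f(x)\equiv_Tx$, and $f(x)=f(x')$ whenever $x\equiv_Tx'$. Order $\mathbb P_0$ by reverse inclusion. If $x\notin\mathrm{dom}f$ and $y\equiv_Tx$, then $f\cup\{(x',y):x'\equiv_Tx\}$ is again a condition, because $\mathrm{dom}f$ misses the whole degree of $x$. By DC in $N$, a countable union of countable sets is countable, so a decreasing $\omega$-sequence has a lower bound. Given a name $\sigma$ for a real and a condition $f$, DC yields $f\ge f_0\ge f_1\geq\cdots$ with $f_n$ deciding $\sigma(n)$. So no reals are added. Let $\mathcal G$ be generic, $F=\bigcup\mathcal G$,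 $V=\mathrm{ran}F$. By density and since there are no new reals, $F$ is total; it picks one point from each degree, so $V$ is Vitali.

**Proposition 3.** In $N[\mathcal G]$ the set $V$ is Bernstein.

**Proof.** Let $S\in N[\mathcal G]$ be a perfect tree. It is coded by a real, so $S\in N$. Let $f\in\mathbb P_0$. As $[S]$ is uncountable, there is $x\in[S]\setminus\mathrm{dom}f$. Extending $f$ by the constant value $x$ on the degree of $x$, we force $x=F(x)\in V\cap[S]$. If instead we extend by the constant value $\bar x$, then we force $x\notin V$: if $x=F(z)$, then $z\equiv_Tx$, so $F(z)=F(x)=\bar x\neq x$. By genericity $[S]\cap V\ne\emptyset$ and $[S]\not\subset V$. $\square$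

The proof shows what went wrong. A condition $f$ cannot force $[S]\subset V$ as long as some point of $[S]$ is outside $\mathrm{dom}f$. So conditions must be allowed to fix uncountably many values at once. We shall take conditions whose graph is $\sigma$-compact.

This raises two problems. To force a perfect set into a given set of reals $\sigma$, one wants a perfect family of conditions $d_z$, each forcing some real $x_z$ into $\sigma$, and one condition below all $d_z$. For this the $d_z$ must be pairwise compatible, and their union must again be $\sigma$-compact. The natural family comes from mutually generic filters, $d_z=\tau[w_z]$ for one name $\tau$. Such conditions need not be compatible: if $x$ is a real of the ground model, $\tau$ may be the selector on the degree of $x$ with value $x$ or $\bar x$, depending on one bit of the generic filter.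

The remedy is to take first a filter $H$ that is generic, over a small inner model $M$, for the poset as $M$ sees it. Its union $c_H$ turns out to be a condition, and it settles everything that $M$ can see. Below $c_H$, mutually generic conditions are always compatible. This is the heart of the proof (Lemma 15), and compactness is used there. Sections 5–7 prepare the base model, Section 8 defines the poset, and Sections 9–11 carry out the plan.

## 5. The symmetric collapse $N$ and its small inner models

Let $\mathbf L$ be a ctm of ZF + $V=L$ (the $L$ of a given ctm). Below, $L[Y]$ means $\mathbf L[Y]$, $L(\mathcal R)$ is built with the ordinals of $\mathbf L$, and Ord is $\mathbf L\cap\mathrm{Ord}$. Let $\kappa$ be an uncountable limit cardinal of $\mathbf L$, hence a strong limit there by (F6). For Theorem 1 we take $\kappa=\aleph_\omega^{\mathbf L}$; Sections 5–11 work for any such $\kappa$.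

**Definition (collapse).** For $I\subset[\omega,\kappa)$ let $\mathbb L_I$ be the set of finite partial functions $p$ on $I\times\omega$ with $p(\alpha,n)<\alpha$, ordered by reverse inclusion. Put $\mathbb L=\mathbb L_{[\omega,\kappa)}$ and $\mathbb L_\lambda=\mathbb L_{[\omega,\lambda)}$.

For example, $p$ with $p(\omega,0)=5$ and $p(\omega_1^{\mathbf L},3)=\omega$ is a condition. A generic filter gives for each $\alpha\in I$ a surjection $\omega\to\alpha$. The poset is separative: if $q\not\subset p$, pick $(\alpha,n)\in\mathrm{dom}\,q$ where $p$ is undefined or differs from $q$, and let $p$ take a value other than $q(\alpha,n)$ there. Clearly $\mathbb L_{I\cup J}\cong\mathbb L_I\times\mathbb L_J$ for disjoint $I,J$.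

Let $G$ be $\mathbb L$-generic over $\mathbf L$, $G_\lambda=G\cap\mathbb L_\lambda$, and
$$\mathcal R=\bigcup_{\lambda<\kappa}2^\omega\cap L[G_\lambda],\qquad N=L(\mathcal R).$$
Then $N\models$ ZF. Any two elements of $\mathcal R$ lie in a common $L[G_\lambda]$, so $\mathcal R$ is closed under finite joins. By (F7), every element of $N$ is definable in $N$ from ordinals, $\mathcal R$ and one element of $\mathcal R$.

We note that $L[G_\mu]\subset N$ for $\mu<\kappa$, and every $\alpha<\kappa$ is countable in $N$. Indeed, choose $\nu<\kappa$ with $\nu>|\mu|^{\mathbf L}+\omega$ and $\nu>\mu$. In $L[G_\nu]$ the ordinal $\mu$ is countable, so there is a real coding a well-order of type $\mu$, and relative to it a real coding $G_\mu\subset\mathbb L_\mu$. These reals are in $\mathcal R$. The same argument makes each $\alpha<\kappa$ countable in $N$.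

The next lemma expresses the symmetry of the collapse. Let $\dot{\mathcal R}_\lambda$ name $\bigcup_{\mu<\kappa}2^\omega\cap W[g{\restriction}[\lambda,\mu)]$ when we force with $\mathbb L_{[\lambda,\kappa)}$ over $W$ and $g$ is the generic filter. For $\lambda=\omega$ we write $\dot{\mathcal R}$. Throughout, a statement $L(\dot{\mathcal R}_\lambda)\models\varphi(\dots)$ includes the assertion that the parameters lie in $L(\dot{\mathcal R}_\lambda)$.

**Lemma 4 (homogeneity).** Let $W\supset\mathbf L$ be a ctm of ZFC with the same ordinals, $\omega\le\lambda<\kappa$ and $\vec a\in W$. The trivial condition of $\mathbb L_{[\lambda,\kappa)}$ decides over $W$ every statement "$L(\dot{\mathcal R}_\lambda)\models\varphi(\vec a,\dot{\mathcal R}_\lambda)$".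

**Proof.** Suppose $p$ forces it and $p'$ forces its negation. For each of the finitely many $\alpha$ occurring in $\mathrm{dom}\,p$ choose a permutation $\pi_\alpha$ of $\omega$, moving finitely many numbers, such that no $\pi_\alpha(n)$ with $(\alpha,n)\in\mathrm{dom}\,p$ satisfies $(\alpha,\pi_\alpha(n))\in\mathrm{dom}\,p'$. Let $\pi$ be the automorphism with $\pi(q)(\alpha,\pi_\alpha(n))=q(\alpha,n)$, where $\pi_\alpha$ is the identity for the other $\alpha$. Then $\pi\in\mathbf L$, and $\pi(p)$ and $p'$ have disjoint domains, so they are compatible. Let $g\ni\pi(p),p'$ be generic and $g'=\pi^{-1}[g]\ni p$. As $\pi$ acts on each coordinate separately, $W[g{\restriction}[\lambda,\mu)]=W[g'{\restriction}[\lambda,\mu)]$ for all $\mu$. So both generics give the same value of $\dot{\mathcal R}_\lambda$, hence the same truth value, a contradiction. $\square$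

**Lemma 5.** Every set of ordinals in $N$ lies in $L[G_\lambda]$ for some $\lambda<\kappa$. In particular $2^\omega\cap N=\mathcal R$.

**Proof.** Let $A=\{\alpha<\gamma:N\models\varphi(\alpha,\vec\beta,r,\mathcal R)\}$, where $\vec\beta$ are ordinals and $r\in\mathcal R\cap L[G_\lambda]$, $\omega\leq\lambda<\kappa$. By (F2), $G{\restriction}[\lambda,\kappa)$ is $\mathbb L_{[\lambda,\kappa)}$-generic over $L[G_\lambda]$, and it evaluates $\dot{\mathcal R}_\lambda$ to $\mathcal R$. By Lemma 4 over $W=L[G_\lambda]$,
$$A=\{\alpha<\gamma:1\Vdash L(\dot{\mathcal R}_\lambda)\models\varphi(\alpha,\vec\beta,r,\dot{\mathcal R}_\lambda)\}\in L[G_\lambda].$$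
A real is a set of ordinals, so the second statement follows. $\square$

**Definition (small).** An inner model $W=L[Y]$ is small if $Y\in N$ is a set of ordinals.

Examples are $L[r]$ for $r\in\mathcal R$, and $L[G_\mu]$ for $\mu<\kappa$. By Lemma 5, a small $W$ satisfies $W\subset L[G_\mu]\subset N$ for some $\mu<\kappa$. Small models satisfy ZFC and have a well-order definable from $Y$.

**Lemma 6.** Let $W=L[Y]$ be small.

(i) If $A\in W$ and $|A|^W<\kappa$, then $\mathcal P(A)\cap W$ is countable in $N$.

(ii) If $A\in W$, $X\subset A$, $X\in N$, then $W[X]$ is small.

**Proof.** (i) Let $W\subset L[G_\mu]$, $\mu<\kappa$. As $|\mathbb L_\mu|^{\mathbf L}<\kappa$, $\kappa$ is still a cardinal in $L[G_\mu]$. For $\theta<\kappa$, every subset of $\theta$ in $L[G_\mu]$ has a nice name, which is a subset of $\theta\times\mathbb L_\mu$. In $\mathbf L$ there are fewer than $\kappa$ of these, as $\kappa$ is a strong limit there. So $\kappa$ is a strong limit in $L[G_\mu]$, and $L[G_\mu]$ has a bijection of $\mathcal P(A)\cap W$ with an ordinal $<\kappa$. It belongs to $N$, where this ordinal is countable.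

(ii) A bijection in $W$ of $A$ with an ordinal turns $X$ into a set of ordinals $X'\in N$. Then $W[X]=L[Y\oplus X']$, and $Y\oplus X'\in N$ is a set of ordinals. $\square$

A consequence used repeatedly: if $W$ is small, $P\in W$ is a poset with $|P|^W<\kappa$ and $p\in P$, then $N$ contains a $P$-generic filter over $W$ containing $p$. One meets the countably many dense sets of $W$ one by one, choosing conditions with the well-order of $P$ in $W$.

## 6. Reading $N$ as a collapse extension of any small model

The purpose of this section is to show that $N$ looks over every small $W$ as it looks over $\mathbf L$: the set $\mathcal R$ arises from some $\mathbb L$-generic filter over $W$. Lemma 7 presents $L[g]$ as a generic extension of an intermediate model by a subset of the original poset. Lemma 8 says that all posets of size $\nu$ that collapse $\nu$ are alike.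

**Lemma 7.** Let $P\in\mathbf L$ be a separative poset, $g$ $P$-generic over $\mathbf L$, and $Y\in L[g]$ a set of ordinals. Then there is $R\subset P$, $R\in L[Y]$ (with the inherited order), such that $g\subset R$ is $R$-generic over $L[Y]$.

**Proof.** **Step 1: the part of $g$ that $Y$ knows.** Let $B=RO(P)^{\mathbf L}\supset P$, let $Y=\dot Y[g]\subset\gamma$, and in $\mathbf L$ let $D$ be the complete subalgebra of $B$ generated by the values $[\![\alpha\in\dot Y]\!]$, $\alpha<\gamma$. Let $U=\{d\in D:\exists p\in g\;p\le d\}$. This is the trace on $D$ of the generic ultrafilter of $B$, and it is $D$-generic over $\mathbf L$. The algebra $D$ is generated in $\mathbf L$ from the values $[\![\alpha\in\dot Y]\!]$ by a transfinite recursion using complements and suprema of subsets. We have $[\![\alpha\in\dot Y]\!]\in U$ iff $\alpha\in Y$; $-b\in U$ iff $b\notin U$; and $\bigvee S\in U$ iff $S\cap U\ne\emptyset$, for $S\in\mathbf L$. So $U$ can be computed in $L[Y]$ along this recursion, and $Y$ can be read off from $U$. Hence $L[U]=L[Y]$.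

**Step 2: the definition of $R$.** For $p\in P$ let $e(p)=\bigwedge\{d\in D:p\le d\}\in D$. Thus $p\le e(p)$. Let $R=\{p\in P:e(p)\in U\}\in L[Y]$. If $p\in g$, then $p\le e(p)$ gives $e(p)\in U$, so $g\subset R$. Any two elements of $g$ have a lower bound in $g$, and $g$ is upward closed in $R$. So $g$ is a filter on $R$.

**Step 3: genericity.** Let $E\in L[Y]=L[U]$ be dense in $R$. Let $E=\dot E[U]$, and let $d\in U$ force that $\dot E$ is dense in $\dot R$, where $\dot R$ is the name for $R$ given by its definition. Call $p''\in P$ good if there is $q\ge p''$ in $P$ with $e(p'')\Vdash_Dq\in\dot E$. If a good $p''$ is in $g$, then $e(p'')\in U$, so $q\in E$, and $q\in g$. Since some element of $g$ is $\le d$, it suffices to show that the good conditions are dense below each $p\in P$ with $p\le d$.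

Let $p\le d$. Then $e(p)\le d$, and $e(p)\Vdash p\in\dot R$. So there are $0\ne d'\le e(p)$ in $D$ and $q\le p$ with $d'\Vdash q\in\dot E$. In particular $d'\Vdash q\in\dot R$, that is, $d'\Vdash e(q)\in\dot U$, so $d'\le e(q)$. Then $d'\wedge q\neq0$: otherwise $q\le-d'$, so $e(q)\le-d'$, so $d'\le-d'$, which is false. Choose $p''\in P$ with $p''\le d'\wedge q$. Then $p''\le q\le p$, and $e(p'')\le d'$, so $e(p'')\Vdash q\in\dot E$. So $p''$ is good. $\square$

**Lemma 8.** In a model $W$ of ZFC let $\nu$ be a regular uncountable cardinal and $Q$ a separative poset with a largest element, $|Q|=\nu$, $\Vdash_Q$ "$\nu$ is countable". Then $Q$ has a dense subset isomorphic to the tree $\nu^{<\omega}$ ordered by reverse inclusion.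

**Proof.** **Step 1: large antichains.** Below each $q\in Q$ there is an antichain of size $\nu$. Let $\dot h$ name a surjection $\omega\to\nu$. The sets $B_n=\{\alpha:\exists q'\le q\;q'\Vdash\dot h(n)=\alpha\}$ have union $\nu$. As $\nu$ is regular and uncountable, some $B_n$ has size $\nu$. Witnesses for different elements of $B_n$ are incompatible.

**Step 2: the levels.** Since $|Q|=\nu$, $Q$ is forced to be countable, so there is a name $\dot f$ for a surjection of $\omega$ onto the generic filter $\dot K$. Let $A_0=\{1\}$. Given a maximal antichain $A_n$, do the following for each $a\in A_n$. Take an antichain of size $\nu$ below $a$, strengthen its members so that they decide $\dot f(n)$, and extend it to an antichain that is maximal among antichains of conditions below $a$ deciding $\dot f(n)$. Its size is $\nu$, as $|Q|=\nu$. Let $A_{n+1}$ consist of all members of these antichains. Conditions deciding $\dot f(n)$ are dense below $a$, so $A_{n+1}$ is a maximal antichain. Let $A=\bigcup_nA_n$.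

**Step 3: density.** Let $q\in Q$. As $q\Vdash q\in\dot K$, there are $q'\le q$ and $n$ with $q'\Vdash\dot f(n)=q$. Some $a\in A_{n+1}$ is compatible with $q'$. It decides $\dot f(n)$, so $a\Vdash\dot f(n)=q\in\dot K$, and $a\le q$ by separativity.

**Step 4: the order on $A$ is the tree order.** Map $\nu^{<\omega}$ to $A$ by matching $\emptyset$ with $1$ and the successors of a node bijectively with the $\nu$ members chosen below the corresponding condition. A descendant is below its ancestors. Conversely let $a\in A_n$, $a'\in A_m$, $a\le a'$. If $n=m$, then $a,a'$ are compatible members of an antichain, so $a=a'$. If $n>m$, let $a''\in A_m$ be the ancestor of $a$; then $a',a''$ are both above $a$, so $a'=a''$ and $a$ is a descendant of $a'$. If $n<m$, then the $\nu$ many descendants of $a$ in $A_m$ are all $\le a'$, hence all equal to $a'$, which is impossible. The last case, with $a=a'$, also shows that the levels are disjoint, so the map is a bijection and an isomorphism. $\square$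

**Lemma 9.** Let $W=L[Y]$ be small and $\omega\le\lambda<\kappa$. There is an $\mathbb L_{[\lambda,\kappa)}$-generic $G^*$ over $W$ with $\mathcal R=\bigcup_{\rho<\kappa}2^\omega\cap W[G^*{\restriction}[\lambda,\rho)]$ and $G^*{\restriction}[\lambda,\rho)\in N$ for all $\rho<\kappa$.

**Proof.** **Step 1: choice of $\nu$.** Let $Y\in L[G_\mu]$, $\mu<\kappa$. Choose a successor cardinal $\nu<\kappa$ of $\mathbf L$ with $\nu>\lambda$, $\nu>\omega$ and $\nu>|\mu|^{\mathbf L}$; so $\mu<\nu$. As $|\mathbb L_\mu|^{\mathbf L}<\nu$, $\nu$ is regular and uncountable in $L[G_\mu]$ by (F3), hence in $W$.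

**Step 2: $L[G_{\nu+1}]$ as an extension of $W$.** By Lemma 7 for $P=\mathbb L_{\nu+1}$, $L[G_{\nu+1}]=W[K]$, where $K$ is generic over $W$ for some $R\subset\mathbb L_{\nu+1}$ with $R\in W$. So $|R|^W\le\nu$. In $W[K]$ the ordinal $\nu$ is countable, because $\nu$ is one of the coordinates of $\mathbb L_{\nu+1}$. Shrinking $R$ to the conditions below a suitable element of $K$, we may assume that $R$ has a largest element and forces that $\nu$ is countable. Pass to the separative quotient $R'$. It has size at most $\nu$ in $W$. Its size is exactly $\nu$, since by (F3) a poset of infinite size $\theta<\nu$ preserves all cardinals $\ge\theta^+$, in particular $\nu$, and a finite poset adds nothing.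

**Step 3: changing the poset.** The poset $\mathbb L_{[\lambda,\nu]}$ is separative, has size $\nu$ in $W$, has the largest element $\emptyset$, and makes $\nu$ countable. By Lemma 8, in $W$ both $R'$ and $\mathbb L_{[\lambda,\nu]}$ have dense subsets isomorphic to $\nu^{<\omega}$. Moving $K$ along these isomorphisms we get an $\mathbb L_{[\lambda,\nu]}$-generic $K^*$ over $W$ with $W[K^*]=W[K]=L[G_{\nu+1}]$.

**Step 4: the tail.** Put $G^*=K^*\times G{\restriction}(\nu,\kappa)$. As $G{\restriction}(\nu,\kappa)$ is generic over $L[G_{\nu+1}]=W[K^*]$, $G^*$ is $\mathbb L_{[\lambda,\kappa)}$-generic over $W$. For $\nu<\rho<\kappa$ we have $W[G^*{\restriction}[\lambda,\rho)]=L[G_\rho]\subset N$. This gives both assertions. $\square$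

**Lemma 10 (transfer).** Let $W$ be small, $\omega\le\lambda<\kappa$, $s\in\mathbb L_\lambda$, let $\vec\tau\in W$ be $\mathbb L_\lambda$-names, and suppose $s\Vdash^W_{\mathbb L}$ "$L(\dot{\mathcal R})\models\psi(\vec\tau,\vec a,\dot{\mathcal R})$" with $\vec a\in W$. Then for every $w\in N$ that is $\mathbb L_\lambda$-generic over $W$ with $s\in w$: $N\models\psi(\vec\tau[w],\vec a,\mathcal R)$.

**Proof.** $W[w]$ is small by Lemma 6(ii). Take $G^*$ from Lemma 9 for $W[w]$ and $\lambda$. Then $w\times G^*$ is $\mathbb L$-generic over $W$ by (F2), contains $s$, and evaluates $\dot{\mathcal R}$ to $\mathcal R$. $\square$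

## 7. Perfect families of mutual generics, and what $N$ satisfies

We now build, inside $N$, perfectly many generic filters over a small model. Part (ii) of the lemma is a compactness statement that will later turn perfectly many conditions into one. For a tree $S$ let $S_{\le l}$ be the set of its nodes of level $\le l$. The trees here are subsets of $2^{<\omega}$ or of $\bigcup_k2^k\times2^k$.

**Lemma 11.** Let $W$ be small, $\omega\le\lambda<\kappa$, $s\in\mathbb L_\lambda$. In $N$ there is a family $(s_\eta)_{\eta\in2^{<\omega}}$ in $\mathbb L_\lambda$ with $s_\emptyset=s$ and $s_{\eta^\frown i}\le s_\eta$ such that the sets $w_z=\{t\in\mathbb L_\lambda:\exists n\;s_{z\restriction n}\le t\}$, for $z\in2^\omega\cap N$, satisfy: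

(i) If $z\neq z'$, then $(w_z,w_{z'})$ is $\mathbb L_\lambda\times\mathbb L_\lambda$-generic over $W$. In particular each $w_z\in N$ is $\mathbb L_\lambda$-generic over $W$, and $s\in w_z$.

(ii) If $\dot S\in W$ is an $\mathbb L_\lambda$-name that $s$ forces over $W$ to be a tree, then in $N$ the set $S^*=\bigcup_z\dot S[w_z]$ is a tree and $[S^*]=\bigcup_z[\dot S[w_z]]$.

(iii) If $\dot x\in W$ is an $\mathbb L_\lambda$-name and $s\Vdash\dot x\in2^\omega\setminus W$, then the reals $x_z=\dot x[w_z]$ are distinct and $\{x_z:z\in2^\omega\cap N\}$ is in $N$ a nonempty perfect set.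

**Proof.** Work in $N$.

**Step 1: construction.** By Lemma 6(i) enumerate the dense open subsets of $\mathbb L_\lambda\times\mathbb L_\lambda$ lying in $W$ as $(D_j)_{j<\omega}$. Given $s_\eta$ for $\eta\in2^n$, start with $s_{\eta^\frown i}=s_\eta$ and treat the finitely many ordered pairs of distinct elements $\eta,\eta'$ of $2^{n+1}$ one after another, shrinking $s_\eta$ and $s_{\eta'}$ so that $(s_\eta,s_{\eta'})\in D_0\cap\dots\cap D_n$. Later shrinking does no harm, as the $D_j$ are open. Choices are made with an enumeration of the countable set $\mathbb L_\lambda$. If $z\ne z'$ and $j$ is given, pick $n\ge j$ with $z{\restriction}(n+1)\ne z'{\restriction}(n+1)$; then $(s_{z\restriction(n+1)},s_{z'\restriction(n+1)})\in D_j$. This proves (i).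

**Step 2: uniform decision.** This step shows that for each $l$ there is $j$ such that all $s_\eta$ with $\eta\in2^j$ decide $\dot S_{\le l}$ over $W$. The set of $\eta$ for which $s_\eta$ does not decide $\dot S_{\le l}$ is closed under initial segments. It has no branch $z$, as $w_z$ is generic and there are only finitely many possible values. By (F8) it is finite. Choose least possible $j_0<j_1<\cdots$ such that each $s_\eta$ with $\eta\in2^{j_l}$ decides $\dot S_{\le l}$, with value $v_l(\eta)$. Then
$$\dot S[w_z]_{\le l}=v_l(z{\restriction}j_l),\qquad v_{l'}(\eta{\restriction}j_{l'})=v_l(\eta)_{\le l'}\quad(\eta\in2^{j_l},\ l'<l).\tag{1}$$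

**Step 3: proof of (ii).** $S^*$ is a union of trees, hence a tree, and the inclusion $\supseteq$ is clear. Let $b\in[S^*]$, and write $b{\restriction}l$ for its node of level $l$. For each $l$ call $\eta\in2^{j_l}$ fit if $b{\restriction}l\in v_l(\eta)$. By (1) there is a fit $\eta\in2^{j_l}$ for each $l$, and if $\eta\in2^{j_l}$ is fit, so is $\eta{\restriction}j_{l'}$ for $l'<l$. So the initial segments of fit sequences form an infinite binary tree. Let $z$ be a branch. Each $z{\restriction}j_l$ is an initial segment of a fit sequence of length $j_{l''}$ with $l''\ge l$, so $z{\restriction}j_l$ is fit. By (1), $b{\restriction}l\in\dot S[w_z]$ for all $l$, that is, $b\in[\dot S[w_z]]$.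

**Step 4: the $x_z$ are distinct.** Suppose $x_z=x_{z'}$ with $z\ne z'$. By (i) some $(t,t')\in w_z\times w_{z'}$ forces over $W$ that the two evaluations of $\dot x$ are equal; we may take $t\le s$ and $t'\le s$. Then $t$ decides every $\dot x(i)$: if $u_0,u_1\le t$ forced different values, take $u'\le t'$ deciding $\dot x(i)$, and one of $(u_0,u')$, $(u_1,u')$ forces the two evaluations to differ. So $x_z\in W$, a contradiction.

**Step 5: perfectness.** Apply (ii) to the name $\dot S$ of $\{\dot x{\restriction}l:l<\omega\}$. As $[\dot S[w_z]]=\{x_z\}$, we get $[S^*]=\{x_z:z\in 2^\omega\}$. So this set is closed and nonempty. It has no isolated point: given $z$ and $l$, there is $j$ such that $s_{z\restriction j}$ decides $\dot x{\restriction}l$, and every $z'\neq z$ extending $z{\restriction}j$ gives $x_{z'}\ne x_z$ with $x_{z'}{\restriction}l=x_z{\restriction}l$. $\square$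

As a first use, here is the situation in the base model. Part (b) explains why we cannot stop at $N$, and part (a) is the pattern of the proof of PSP in Section 11, with the forcing left out.

**Proposition 12.** (a) $N\models$ PSP. (b) $N$ has no Vitali set.

**Proof.** (a) Let $\sigma\in N$ be a set of reals, definable in $N$ from ordinals, $\mathcal R$ and $r\in\mathcal R$. Let $W=L[r]$. If $\sigma\subset W$, then $\sigma$ is countable in $N$ by Lemma 6(i). Otherwise let $x\in\sigma\setminus W$. Take $G'$, $\mathbb L$-generic over $W$ with $\dot{\mathcal R}[G']=\mathcal R$, from Lemma 9 with $\lambda=\omega$. There are $\lambda<\kappa$, an $\mathbb L_\lambda$-name $\dot x\in W$ with $\dot x[G'_\lambda]=x$, and $s\in G'_\lambda$ forcing over $W$ that $\dot x\in2^\omega\setminus W$ and $L(\dot{\mathcal R})\models\dot x\in\sigma$ (with $\sigma$ replaced by its definition). With $w_z$ from Lemma 11, Lemma 10 gives $x_z\in\sigma$ for all $z\in2^\omega\cap N$, and $\{x_z:z\in 2^\omega\cap N\}$ is a nonempty perfect set by Lemma 11(iii).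

(b) Let $V=\{x:N\models\varphi(x,\vec\beta,r,\mathcal R)\}$ be Vitali in $N$, with ordinals $\vec\beta$ and $r\in\mathcal R$. Let $W=L[r]$ and let $x\in N$ be a Cohen real over $W$, that is, a generic branch of $2^{<\omega}$. Let $v\in V$, $v\equiv_Tx$, say $\Phi_e^x=v$ and $\Phi_i^v=x$. Let $\chi(x)$ be the statement: $\Phi_e^x$ is a real satisfying $\varphi$ (with parameters $\vec\beta,r,\mathcal R$), and $\Phi_i$ sends it to $x$. The model $W[x]$ is small. By Lemma 9 there is $G^*$, $\mathbb L$-generic over $W[x]$ with $\dot{\mathcal R}[G^*]=\mathcal R$. By Lemma 4 over $W[x]$, the trivial condition of $\mathbb L$ forces "$L(\dot{\mathcal R})\models\chi(x)$" over $W[x]$. Hence some finite $p\subset x$ forces, over $W$ and for Cohen forcing, that this is so. Let $x'$ be $x$ with the bit at place $|p|$ flipped. Flipping this bit is an automorphism of Cohen forcing (below the level $|p|+1$), so $x'$ is Cohen over $W$. Also $p\subset x'$ and $W[x']=W[x]$. So the trivial condition forces "$L(\dot{\mathcal R})\models\chi(x')$" over $W[x]$, and evaluating by $G^*$ we get $N\models\chi(x')$. Put $v'=\Phi_e^{x'}\in V$. Then $v'\equiv_Tx'\equiv_Tx$, so $v'=v$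 as $V$ is Vitali. Therefore $x'=\Phi_i^{v'}=\Phi_i^v=x$, a contradiction. $\square$

## 8. The poset of $\sigma$-compact partial selectors

**Definition (codes).** A code is a real coding a sequence $c=\langle c(n):n<\omega\rangle$ of (possibly empty) trees $c(n)\subset\bigcup_k2^k\times2^k$, closed under restriction. For such a tree let $[T]=\{(x,y)\in 2^\omega\times 2^\omega:\forall k\;(x{\restriction}k,y{\restriction}k)\in T\}$, a compact set, and let $f_c=\bigcup_n[c(n)]$. Let $Q$ be the set of codes $c$ such that

* (a) $f_c$ is a function;
* (b) $(x,y)\in f_c\Rightarrow x\equiv_Ty$;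
* (c) $(x,y)\in f_c$ and $x'\equiv_Tx$ imply $(x',y)\in f_c$.

Order $Q$ by: $c\le d$ iff $f_d\subset f_c$.

For example, fix a real $x$. Let $(x_n)$ be the enumeration of its degree by pairs of indices, and let $c(n)=\{(x_n{\restriction}k,x{\restriction}k):k<\omega\}$, with $c(n)=\emptyset$ for pairs of indices that do not work. Then $c\in Q$, and $f_c$ sends every $x'\equiv_Tx$ to $x$. The code with all trees empty is in $Q$, with $f_c=\emptyset$.

The relation $(x,y)\in f_c$ is arithmetical, and so is $\equiv_T$. So "$c\in Q$" and "$c\le d$" say that something arithmetical holds for all reals. They are $\Pi^1_1$ and hence absolute by (F5). The set $f_c$ itself depends on the model: in a larger model, $[c(n)]$ may have more points. Let $\mathbb P=Q^N$, and $\mathbb P^M=Q^M$ for inner models $M$. By absoluteness $\mathbb P^M=\mathbb P\cap M$ for $M\subset N$.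

**Definition (conflict).** For trees $T,T'$ and $k\in\omega$ let $\mathrm{Conf}(T,T',k)$ say: for every $l>k$ there are $(\sigma,\rho)\in T$, $(\sigma,\rho')\in T'$ of level $l$ with $\rho(k)\ne\rho'(k)$.

For example, let $T$ and $T'$ have the single branches $(x,x)$ and $(u,\bar u)$. If $u=x$, then $\mathrm{Conf}(T,T',0)$ holds. If $x$ and $u$ first differ at place $5$, then the trees still look conflicting at levels $1,\dots,5$, as $x(0)\neq\bar u(0)$. At level $6$ there is no common $\sigma$, so $\mathrm{Conf}(T,T',0)$ fails. Absence of conflict is seen at one finite level.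

**Lemma 13.** (i) $c,d\in Q$ are compatible iff $f_c\cup f_d$ is a function, iff $\mathrm{Conf}(c(m),d(n),k)$ fails for all $m,n,k$. So compatibility is arithmetical, hence absolute.

(ii) If $c\in Q$ and $x\in2^\omega$, there is $d\le c$ in $Q$ with $x\in\mathrm{dom}f_d$.

**Proof.** (i) If $e\le c,d$, then $f_c\cup f_d\subset f_e$ is a function. Conversely, if $f_c\cup f_d$ is a function, interleave the two codes; (b) and (c) are inherited. As $f_c,f_d$ are functions, $f_c\cup f_d$ is not a function iff there are $m,n,k$ and $(x,y)\in[c(m)]$, $(x,y')\in[d(n)]$ with $y(k)\ne y'(k)$. For fixed $m,n,k$ this is equivalent to $\mathrm{Conf}(c(m),d(n),k)$. One direction takes restrictions. For the other, apply König's lemma to the triples $(\sigma,\rho,\rho')$ of level $l>k$ with $(\sigma,\rho)\in c(m)$, $(\sigma,\rho')\in d(n)$, $\rho(k)\ne\rho'(k)$: restrictions of such triples to levels $>k$ are again of this kind.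

(ii) If $x\notin\mathrm{dom}f_c$, then by (c) $\mathrm{dom}f_c$ misses the whole degree of $x$. Interleave $c$ with the code of the example above, which sends every $x'\equiv_Tx$ to $x$. $\square$

**Definition (setting).** Let $r\in\mathcal R$ and $M=L[r]$, which is small. Let $H\in N$ be an $M$-generic filter on $\mathbb P^M$, and $W=M[H]$.

Such filters exist, and $H$ may contain any prescribed element of $\mathbb P^M$. Indeed $M\subset L[G_\mu]$ for some $\mu<\kappa$, and $\kappa$ is a strong limit cardinal in $L[G_\mu]$, so $|\mathbb P^M|^M\le(2^\omega)^M<\kappa$; now use the remark after Lemma 6.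

**Lemma 14.** In this setting, $W$ is small, $W\cap2^\omega=M\cap2^\omega$, and this set is countable in $N$. There is a code $c_H\in\mathbb P$ with $f_{c_H}=\bigcup_{c\in H}f_c$ (computed in $N$). For $d\in\mathbb P$: $d\le c_H$ iff $d\le c$ for all $c\in H$.

**Proof.** $W$ is small by Lemma 6(ii). In $M$, a descending sequence in $\mathbb P^M$ has a lower bound: combine the countably many codes into one; the union of an increasing chain of functions is a function, and (b), (c) are inherited. So $\mathbb P^M$ is $\sigma$-closed in $M\models$ ZFC and adds no reals. $M\cap2^\omega$ is countable in $N$ by Lemma 6(i), and so is its subset $H$ (a set of codes). In $N$ list all trees $c(n)$, $c\in H$, $n<\omega$, in a single code $c_H$. Each $c\in H$ is in $Q^N$ by absoluteness. The union of the $f_c$ is directed, because two elements of $H$ have a common extension in $H$. So it is a function, and (b), (c) are inherited. The last assertion is clear. $\square$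

For example, every real $x\in M$ is in $\mathrm{dom}f_{c_H}$, by Lemma 13(ii) applied in $M$ and genericity of $H$.

## 9. Mutually generic conditions below $c_H$ are compatible

Let $w_0,w_1$ be mutually generic over $W$ and $d_i\in W[w_i]$ conditions below $c_H$. Are $d_0,d_1$ compatible? Suppose first that $\mathrm{dom}f_{d_i}\subset W[w_i]$, as in the case of countable conditions whose domain is enumerated in $W[w_i]$. A real $x$ in both domains lies in $W[w_0]\cap W[w_1]$, hence in $W$, by the argument of Step 4 of Lemma 11 (with two names). So $x\in M$ and $x\in\mathrm{dom}f_{c_H}$, and both $f_{d_0}$ and $f_{d_1}$ extend $f_{c_H}$. Hence they agree at $x$.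

This argument stops for $\sigma$-compact conditions. A tree $d_i(n)$ may have a perfect set of branches, and in $N$ the domains of $f_{d_0}$ and $f_{d_1}$ may then contain reals outside both $W[w_0]$ and $W[w_1]$. What saves us is that $H$ is generic and can therefore be made to contain a fake value of the name $\tau_1$: a condition $c^*$ that agrees with $\tau_1$ to any finite level, as far as suitable conditions can tell. Since $d_0\le c^*$, $d_0$ does not conflict with $c^*$. By compactness this is visible at a finite level, where $c^*$ cannot be told from $\tau_1$.

**Lemma 15.** In the setting of Section 8, let $\mathbb C\in M$ be a poset, let $\tau_0,\tau_1\in W$ be $\mathbb C$-names, $s_i\in\mathbb C$, and $s_i\Vdash^W_{\mathbb C}$ "$\tau_i\in Q$ and $\tau_i\le c$ for all $c\in H$". If $(w_0,w_1)$ is $\mathbb C\times\mathbb C$-generic over $W$ with $s_i\in w_i$, then $\tau_0[w_0]$ and $\tau_1[w_1]$ are compatible.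

**Proof.** **Step 1: set-up.** We assume a conflict and express everything by conditions. If the conclusion fails, then by Lemma 13(i) $\mathrm{Conf}(\tau_0[w_0](m),\tau_1[w_1](n),k)$ holds for some $m,n,k$. So there are $t_i\le s_i$, $t_i\in w_i$, with
$$(t_0,t_1)\Vdash^W_{\mathbb C\times\mathbb C}\mathrm{Conf}(\tau_0(m),\tau_1(n),k),\tag{2}$$
where $\tau_i$ is evaluated by the $i$-th generic. Let $\tau_1=\rho[H]$ with $\rho\in M$. The object $(\rho[h])[w]$ is uniformly definable in $M[h\times w]$, so there is a $\mathbb P^M\times\mathbb C$-name $\dot\tau\in M$ with $\dot\tau[H\times w]=\tau_1[w]$ for all $w$ that are $\mathbb C$-generic over $W$. Some $c_0\in H$ forces over $M$ the hypothesis on $s_1,\tau_1$, that is,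
$$(c_0,s_1)\Vdash^M_{\mathbb P^M\times\mathbb C}\ \dot\tau\in Q\text{ and }\dot\tau\le c\text{ for all }c\in\dot H.\tag{3}$$

**Step 2: the set $D$ of fake values.** Let $D\in M$ be the set of $c^*\in\mathbb P^M$ for which there is in $M$ a decreasing sequence $(t^i)_{i<\omega}$ in $\mathbb C$ with $t^0\le t_1$ such that for all $n',j$ there is $i$ with
$$(c^*,t^i)\Vdash^M\dot\tau(n')_{\le j}=c^*(n')_{\le j}.\tag{4}$$

**Step 3: $D$ is dense below $c_0$.** The idea is to take for $c^*$ the value of $\dot\tau$ at a generic filter over a countable elementary submodel. Let $c_1\le c_0$ in $\mathbb P^M$ and work in $M$. Let $\theta$ be a large regular cardinal, so that $H(\theta)$ computes correctly (3) and the forcing of statements about finite pieces of $\dot\tau$. Let $X\prec H(\theta)$ be countable and contain $c_0,c_1,s_1,t_1,\dot\tau,\mathbb P^M,\mathbb C$, with transitive collapse $\pi:X\to\bar X$. Since $X$ is countable, there are filters $h$ on $\mathbb P^M\cap X$ and $w$ on $\mathbb C\cap X$ with $(c_1,t_1)\in h\times w$ such that $h\times w$ meets, within $X$, every dense subset of $\mathbb P^M\times\mathbb C$ that belongs to $X$. Codes are reals,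 so $\pi$ fixes the codes in $X$ and $\pi[h]=h$. Thus $h\times\pi[w]$ is $\pi(\mathbb P^M\times\mathbb C)$-generic over $\bar X$. Let
$$c^*=\pi(\dot\tau)[h\times\pi[w]].$$

First, $c^*$ is a condition. We have $(c_1,t_1)\le(c_0,s_1)$. By (3), elementarity and the forcing theorem over $\bar X$, the countable transitive model $\bar X[h\times\pi[w]]$ of ZFC$^-$ satisfies $c^*\in Q$ and $c^*\le c$ for all $c\in h$. By $\Pi^1_1$-absoluteness this is true in $M$. So $c^*\in\mathbb P^M$, $c^*$ is below all elements of $h$, and in particular $c^*\le c_1$.

Second, $c^*$ satisfies (4). Given $n',j$, some $(c,\pi(t))\in h\times\pi[w]$ forces over $\bar X$ that $\pi(\dot\tau)(n')_{\le j}$ equals the finite set $c^*(n')_{\le j}$. By elementarity $(c,t)$ forces over $M$ that $\dot\tau(n')_{\le j}$ equals it. As $c\in h$, $c^*\le c$, so $(c^*,t)$ forces it too. Let $(t^i)$ be a decreasing sequence cofinal in the countable filter $w$ with $t^0\le t_1$. Then every such $t$ has some $t^i\le t$, so (4) holds for this $i$. Thus $c^*\in D$ and $c^*\le c_1$.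

**Step 4: the contradiction.** As $H$ is $M$-generic and $c_0\in H$, there is $c^*\in H\cap D$, with witness $(t^i)$. Let $T=\tau_0[w_0](m)$. Since $c^*\in H$ and $s_0\in w_0$, $\tau_0[w_0]\le c^*$, that is, $f_{c^*}\subset f_{\tau_0[w_0]}$. Thus $[T]$ and $[c^*(n)]$ are both subsets of the function $f_{\tau_0[w_0]}$, so $\mathrm{Conf}(T,c^*(n),k)$ fails. Hence for some $l>k$ there are no $(\sigma,\rho)\in T$, $(\sigma,\rho')\in c^*(n)$ of level $l$ with $\rho(k)\neq\rho'(k)$.

Choose $t_0'\in w_0$, $t_0'\le t_0$, forcing over $W$ that $\tau_0(m)$ and $T$ have the same nodes of level $l$; this is a finite piece of information. Choose $i$ such that $(c^*,t^i)$ forces $\dot\tau(n)_{\le l}=c^*(n)_{\le l}$. Since $c^*\in H$, $t^i$ forces over $W=M[H]$ that $\tau_1(n)$ and $c^*(n)$ have the same nodes of level $l$. Then $(t_0',t^i)\le(t_0,t_1)$ forces that there is no conflict at level $l$, that is, it forces the negation of $\mathrm{Conf}(\tau_0(m),\tau_1(n),k)$. This contradicts (2). (It does not matter whether $t^i\in w_1$, since (2) speaks about all generics containing $(t_0,t_1)$.) $\square$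

## 10. $c_H$ decides statements; no new reals; the Vitali set

**Lemma 16.** In the setting of Section 8, let $\theta$ be a sentence of the $\mathbb P$-forcing language over $N$ whose parameters are names definable in $N$ from ordinals, $\mathcal R$ and elements of $W$. Then $c_H$ decides $\theta$.

**Proof.** Suppose $d_0,d_1\le c_H$, $d_0\Vdash\theta$, $d_1\Vdash\neg\theta$. We replace $d_1$ by a condition that still forces $\neg\theta$ and is compatible with $d_0$.

**Step 1: names for $d_0,d_1$.** By Lemma 9 with $\lambda=\omega$ there is $G'$, $\mathbb L$-generic over $W$, with $\dot{\mathcal R}[G']=\mathcal R$ and all $G'_\rho\in N$. For some $\lambda<\kappa$ there are $\mathbb L_\lambda$-names $\tau_0,\tau_1\in W$ with $d_i=\tau_i[G'_\lambda]$. In $W[G']$ the following holds: "$\tau_0,\tau_1\in Q$; $\tau_0,\tau_1\le c$ for all $c\in H$; and $L(\dot{\mathcal R})\models(\tau_0\Vdash_{\mathbb P}\theta$ and $\tau_1\Vdash_{\mathbb P}\neg\theta)$". Here the names in $\theta$ are replaced by their definitions, so the only parameters besides $\tau_0,\tau_1,\dot{\mathcal R}$ are in $W$. Some condition forces it. As conditions are finite, after enlarging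 $\lambda$ this is some $s\in G'_\lambda$. By absoluteness of "$\in Q$" and "$\le$", $s$ forces the first two clauses over $W$ also for $\mathbb L_\lambda$.

**Step 2: the second filter.** The model $W[G'_\lambda]$ is small, so by the remark after Lemma 6 there is $w_1\in N$ that is $\mathbb L_\lambda$-generic over $W[G'_\lambda]$ with $s\in w_1$. Put $d_1'=\tau_1[w_1]$. By Lemma 10, $d_1'\in\mathbb P$ and $d_1'\Vdash\neg\theta$. By (F2) $(G'_\lambda,w_1)$ is $\mathbb L_\lambda\times\mathbb L_\lambda$-generic over $W$. Lemma 15 with $\mathbb C=\mathbb L_\lambda\in\mathbf L\subset M$ and $s_0=s_1=s$ shows that $d_0=\tau_0[G'_\lambda]$ and $d_1'$ are compatible. This contradicts $d_0\Vdash\theta$. $\square$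

Let $\mathcal G$ be $\mathbb P$-generic over $N$ and $\mathcal M=N[\mathcal G]$, a model of ZF.

**Lemma 17.** $2^\omega\cap\mathcal M=\mathcal R$.

**Proof.** Let $c'\in\mathcal G$ force that $\sigma\in N$ is a real, where the name $\sigma$ is definable in $N$ from ordinals, $\mathcal R$ and $r_0\in\mathcal R$. Let $c\le c'$. Put $r=r_0\oplus c$ and $M=L[r]$. Then $c\in\mathbb P^M$ by absoluteness, so we may take $H\ni c$ as in Section 8. By Lemma 16, $c_H\le c$ decides every "$\sigma(n)=i$". The real $x$ with $x(n)=i$ iff $c_H\Vdash\sigma(n)=i$ is in $N$ by definability of forcing, and $c_H\Vdash\sigma=\check x$. Hence the conditions forcing $\sigma=\check x$ for some $x\in N$ are dense below $c'$, and $\sigma[\mathcal G]\in N\cap2^\omega=\mathcal R$ by Lemma 5. $\square$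

**Lemma 18.** $\mathcal M$ has a Vitali set.

**Proof.** Let $F=\bigcup_{c\in\mathcal G}f_c$ and $V=\mathrm{ran}(F)$. Any two elements of $\mathcal G$ have a common extension, so $F$ is a function. By Lemma 13(ii) and Lemma 17, $F$ is defined on all of $2^\omega\cap\mathcal M$. By (b), $F(x)\equiv_Tx$. By (c), $F(x)=F(x')$ whenever $x\equiv_Tx'$. So $F(x)\in V$ is in the degree of $x$. If $y\in V$ and $y\equiv_Tx$, say $y=F(z)$, then $z\equiv_Ty\equiv_Tx$, so $y=F(z)=F(x)$. $\square$

## 11. The perfect set property in $\mathcal M$

**Lemma 19.** $\mathcal M\models$ PSP.

**Proof.** Let $c'\in\mathcal G$ force $\sigma\subset2^\omega$, where $\sigma\in N$ is definable in $N$ from ordinals, $\mathcal R$ and $r_0\in\mathcal R$. Let $c\le c'$. Put $r=r_0\oplus c$, $M=L[r]$, and take $H\ni c$ and $W=M[H]$ as in Section 8, so $c_H\le c$. By density it suffices to find a condition below $c_H$ forcing that $\sigma$ is countable or has a nonempty perfect subset.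

**Step 1: the dichotomy.** If $c_H\Vdash\sigma\subset M$, then $c_H$ forces $\sigma$ to be countable, since $M\cap2^\omega$ is countable in $N$. Otherwise some condition below $c_H$ forces $\sigma\not\subset M$. As forcing with $\mathbb P$ adds no reals (Lemma 17, for every choice of the generic), there are $d\le c_H$ and $x\in\mathcal R\setminus M$ with $d\Vdash\check x\in\sigma$.

**Step 2: names.** By Lemma 9 take $G'$, $\mathbb L$-generic over $W$, with $\dot{\mathcal R}[G']=\mathcal R$. There are $\lambda<\kappa$, $\mathbb L_\lambda$-names $\tau,\dot x\in W$ with $\tau[G'_\lambda]=d$, $\dot x[G'_\lambda]=x$, and $s\in G'_\lambda$ forcing over $W$ for $\mathbb L$: "$\tau\in Q$; $\tau\le c$ for all $c\in H$; $\dot x\in2^\omega\setminus M$; $L(\dot{\mathcal R})\models\tau\Vdash_{\mathbb P}\dot x\in\sigma$" (with $\sigma$ replaced by its definition). By absoluteness $s$ forces the first three clauses also for $\mathbb L_\lambda$. As $W\cap2^\omega=M\cap2^\omega$, $s\Vdash\dot x\in2^\omega\setminus W$.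

**Step 3: a perfect family of conditions.** Take $(s_\eta)$ and $w_z$ from Lemma 11 for $W,\lambda,s$, and put $d_z=\tau[w_z]$, $x_z=\dot x[w_z]$. By the first three clauses and Lemma 10, for every $z\in2^\omega\cap N=\mathcal R$:
$$d_z\in\mathbb P,\quad d_z\le c_H,\quad x_z\notin M,\quad d_z\Vdash\check x_z\in\sigma.$$
By Lemma 11(i) and Lemma 15 (with $\mathbb C=\mathbb L_\lambda$, $\tau_0=\tau_1=\tau$, $s_0=s_1=s$), the $d_z$ are pairwise compatible.

**Step 4: amalgamation.** We find one condition below all $d_z$. For each $n$, apply Lemma 11(ii) to a name for the tree $\tau(n)$. In $N$, the set $T^n=\bigcup_zd_z(n)$ is a tree closed under restriction, and $[T^n]=\bigcup_z[d_z(n)]$. Hence $d^*=\langle T^n:n<\omega\rangle\in N$ is a code with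
$$f_{d^*}=\bigcup_n\bigcup_z[d_z(n)]=\bigcup_zf_{d_z}.$$
If $(x',y),(x',y')\in f_{d^*}$, these pairs lie in $f_{d_z}\cup f_{d_{z'}}$ for some $z,z'$, which is a function by pairwise compatibility and Lemma 13(i). So $f_{d^*}$ is a function. Properties (b) and (c) are inherited from the $d_z$. So $d^*\in\mathbb P$ and $d^*\le d_z$ for all $z\in2^\omega\cap N$. Therefore $d^*\le c_H$, and $d^*\Vdash\check x_z\in\sigma$ for all these $z$.

**Step 5: the perfect set.** By Lemma 11(iii), $\{x_z:z\in2^\omega\cap N\}$ is in $N$ a nonempty perfect set, say $[S]$ with $S\in N$ a perfect tree. As $N$ and $\mathcal M$ have the same reals (for every choice of $\mathcal G$), $[S]$ has no new points in the extension. So $d^*\Vdash[S]\subset\sigma$, and $[S]$ is nonempty and perfect there. $\square$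

**Proof of Theorem 1.** Let $\kappa=\aleph_\omega^{\mathbf L}$. Then $\mathcal M=N[\mathcal G]$ is a ctm of ZF with a Vitali set (Lemma 18) and with PSP (Lemma 19), hence with no Bernstein set by Section 1. Only a ctm of ZF was used. For the consistency version, suppose that ZF + PSP + "there is a Vitali set" is inconsistent; a contradiction uses finitely many axioms. Work in ZF + $V=L$, which is consistent if ZF is. By reflection there is a ctm of any given finite part of ZF + $V=L$. For a large enough finite part, the construction gives a ctm of the contradictory finite list of axioms, which is absurd. $\blacksquare$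

**Remark.** In this model DC fails. All $\alpha<\kappa$ are countable in $\mathcal M$. If $\kappa$ were countable in $\mathcal M$, some real in $2^\omega\cap\mathcal M=\mathcal R$ would code a well-order of type $\kappa$, and $\kappa$ would be countable in some $L[G_\lambda]$ with $\lambda<\kappa$. This is impossible because $|\mathbb L_\lambda|^{\mathbf L}<\kappa$. So $\omega_1^{\mathcal M}=\aleph_\omega^{\mathbf L}$ is singular, while DC implies that $\omega_1$ is regular. Theorem 2 says what it costs to have DC together with PSP.

## 12. Dependent choice and an inaccessible cardinal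

**Proof of Theorem 2, from an inaccessible to the theory.** An inaccessible cardinal is inaccessible in $L$. Run Sections 5–11 in a ctm $\mathbf L$ of $V=L$ with $\kappa$ inaccessible in $\mathbf L$ (the consistency version is as for Theorem 1); they apply to every uncountable limit cardinal $\kappa$ of $\mathbf L$. It remains to get DC.

**Step 1: the reals of $L[G]$.** We show $\mathcal R=2^\omega\cap L[G]$. In $\mathbf L$, $\mathbb L$ has the $\kappa$-chain condition: given $\kappa$ many conditions, the $\Delta$-system lemma for finite sets, $\kappa$ being regular and uncountable, gives $\kappa$ many whose domains form a $\Delta$-system. There are fewer than $\kappa$ possible restrictions to its finite root, so two of them agree there and are compatible. A real of $L[G]$ has a nice name consisting of countably many antichains of size $<\kappa$. By regularity of $\kappa$ all conditions in it belong to some $\mathbb L_\lambda$ with $\lambda<\kappa$, so the real is in $L[G_\lambda]$.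

**Step 2: no new reals over $L[G]$.** By Step 1 and absoluteness, $\mathbb P=Q^{L[G]}$, which is $\sigma$-closed in $L[G]$ as in the proof of Lemma 14. Choose $\mathcal G$ generic over $L[G]$; it is then generic over $N\subset L[G]$. So $\mathcal M=N[\mathcal G]=L(\mathcal R,\mathcal G)$ has a Vitali set and PSP, and $L[G][\mathcal G]\models$ ZFC has no reals outside $L[G]$.

**Step 3: DC in $\mathcal M$.** Let $R\in\mathcal M$ be a relation on a nonempty set $A\in\mathcal M$ with $\forall a\,\exists b\;aRb$. As $\mathcal M=L(\mathcal R,\mathcal G)$ with $\mathcal G\subset\mathcal R$, every element of $\mathcal M$ is definable in $\mathcal M$ from ordinals, $\mathcal R$, $\mathcal G$ and a real. So, by Replacement, there is in $\mathcal M$ a map $e$ from a subset of $2^\omega\times\mathrm{Ord}$ onto $A$. Fix a real $u_0$ such that $(u_0,\alpha)\in\mathrm{dom}(e)$ for some $\alpha$, and let $\alpha_0$ be the least such $\alpha$. In $L[G][\mathcal G]$, by AC, choose reals $u_1,u_2,\dots$ recursively: given $u_n,\alpha_n$, let $u_{n+1}$ be a real for which some $\alpha$ satisfies $(u_{n+1},\alpha)\in\mathrm{dom}(e)$ and $e(u_n,\alpha_n)\,R\,e(u_{n+1},\alpha)$,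 and let $\alpha_{n+1}$ be the least such $\alpha$. The sequence $(u_n)_n$ is coded by a real of $L[G][\mathcal G]$. By Step 2 this real lies in $L[G]$, hence in $\mathcal R\subset\mathcal M$. From $(u_n)_n$, $e$ and $R$ the model $\mathcal M$ recovers $(\alpha_n)_n$, because each $\alpha_n$ is defined as a least ordinal. So $(e(u_n,\alpha_n))_n\in\mathcal M$ is the required sequence.

**Proof of Theorem 2, from the theory to an inaccessible.** Assume ZF + DC + PSP; only PSP and the regularity of $\omega_1$ are used. We show that $\omega_1$ is inaccessible in $L$.

**Step 4: $\omega_1$ is a limit cardinal of $L$.** Otherwise $\omega_1=(\lambda^+)^L$ with $\lambda<\omega_1$ an infinite $L$-cardinal. Let $a$ be a real coding a well-order of type $\lambda$. In $L[a]$ the ordinal $\lambda$ is countable, so $\omega_1^{L[a]}>\lambda$. As $\omega_1^{L[a]}$ is a cardinal of $L$, it is at least $(\lambda^+)^L=\omega_1$. So $\omega_1^{L[a]}=\omega_1$. Since $L[a]\models$ AC, the set $2^\omega\cap L[a]$ is well-orderable and $L[a]$ contains an injection of $\omega_1$ into it, so it is uncountable. By PSP it has a nonempty perfect subset. This subset is well-orderable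 and in bijection with $2^\omega$, so $2^\omega$ is well-orderable. By Section 1 there is a Bernstein set, contradicting PSP.

**Step 5: conclusion.** So $\omega_1$ is an uncountable limit cardinal of $L$. It is regular, hence regular in $L$. By GCH in $L$ it is a strong limit there. Thus $\omega_1$ is inaccessible in $L$, and $L$ is a model of ZFC + "there is an inaccessible cardinal". $\blacksquare$

**Remark.** The inaccessible is needed in Theorem 2 for the conjunction DC + PSP. Nothing is claimed here about whether it is needed for ZF + DC + "there is a Vitali set and no Bernstein set". The question of Section 2, about models of ZF, is answered by Theorem 1 with no large cardinals.
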